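# Deleting derangement labels: EKR robustness of large symmetric groups

## 1. Derangements, labels and robustness

Throughout $n\ge 3$, $[n]=\{1,\dots,n\}$, and $\mathrm{Sym}(n)$ is the symmetric group on $[n]$. Products are compositions: $(hg^{-1})(m)=h(g^{-1}(m))$. (With the opposite convention one replaces every set of group elements by the set of inverses; all connection sets below are inverse-closed, so nothing changes.) We put
$$N=(n-1)!,\qquad G_{i\to j}=\{g\in\mathrm{Sym}(n): g(i)=j\},\qquad |G_{i\to j}|=N .$$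

**Definition (derangements).** A derangement is a permutation without fixed points. $\mathrm{Der}(n)$ is the set of derangements in $\mathrm{Sym}(n)$, and $d_n=|\mathrm{Der}(n)|$. For $i\ne j$ let $D_{i\to j}=\{\sigma\in\mathrm{Der}(n):\sigma(i)=j\}$. Note that $D_{i\to j}^{-1}=D_{j\to i}$.

*Example.* $\mathrm{Der}(4)$ has nine elements: six $4$-cycles and three double transpositions. Here $D_{1\to2}=\{(1\,2)(3\,4),\,(1\,2\,3\,4),\,(1\,2\,4\,3)\}$ and $D_{2\to1}=\{(1\,2)(3\,4),\,(1\,4\,3\,2),\,(1\,3\,4\,2)\}$. The two sets overlap in $(1\,2)(3\,4)$.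

**Definition (Cayley graph, labels).** Let $S\subseteq G\setminus\{1\}$ be inverse-closed. $\mathrm{Cay}(G,S)$ has vertex set $G$, and $g\sim h$ if and only if $hg^{-1}\in S$. The edge $\{g,sg\}$ carries the label $\{s,s^{-1}\}$. The labels of $S$ are the pairs $\{s,s^{-1}\}$ with $s\in S$; an involution forms a single label $\{s\}$. We write $\ell(S)$ for the number of labels of $S$.

*Example.* $\ell(\mathrm{Der}(4))=6$: three labels come from the $4$-cycles and three from the double transpositions. The set $D_{1\to2}\cup D_{2\to1}$ has five elements and three labels.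

**Definition (derangement graph, disjoint permutations).** The derangement graph is $\Gamma_{\mathrm{Sym}(n)}=\mathrm{Cay}(\mathrm{Sym}(n),\mathrm{Der}(n))$. Permutations $g,h$ are *disjoint* if $g(k)\ne h(k)$ for all $k$, equivalently $hg^{-1}\in\mathrm{Der}(n)$. Otherwise they *meet*. So an edge joins two disjoint permutations, and an independent set is a family in which any two members meet.

*Example.* In $\mathrm{Sym}(4)$ the permutations $(1\,2)$ and $(3\,4)$ are disjoint in this sense, with quotient $(1\,2)(3\,4)$. The permutations $(1\,2)$ and $(1\,3)$ meet, because both fix $4$.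

Let $\alpha(\Gamma)$ be the independence number of $\Gamma$. We have $\alpha(\Gamma_{\mathrm{Sym}(n)})=(n-1)!$. Indeed, $G_{1\to1}$ is independent of size $N$. For the upper bound let $C$ be the cyclic group generated by an $n$-cycle. Its nonidentity elements have no fixed point, so each right coset $Cg$ is a clique of size $n$: two of its elements $cg,c'g$ have quotient $c'c^{-1}\in C$. The cosets partition $\mathrm{Sym}(n)$ into $n!/n=N$ cliques, and an independent set takes at most one vertex from each.

**Definition (EKR robust).** By conjugation, the number of labels of $D_{i\to j}\cup D_{j\to i}$ does not depend on $i\ne j$. Denote it by $L=\mathbf d_{\mathrm{Sym}(n)}$. The group $\mathrm{Sym}(n)$ is *EKR robust* if every inverse-closed $D\subset\mathrm{Der}(n)$ with $\ell(D)<L$ satisfies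
$$\alpha(\mathrm{Cay}(\mathrm{Sym}(n),\mathrm{Der}(n)\setminus D))=\alpha(\mathrm{Cay}(\mathrm{Sym}(n),\mathrm{Der}(n))).$$

*Example.* $\mathrm{Der}(3)=\{(1\,2\,3),(1\,3\,2)\}$ has one label, and $D_{1\to2}=\{(1\,2\,3)\}$, $D_{2\to1}=\{(1\,3\,2)\}$, so $L=1$. Only $D=\emptyset$ has fewer labels, so $\mathrm{Sym}(3)$ is EKR robust for a trivial reason.

Why compare with $D_{i\to j}\cup D_{j\to i}$? Deleting this set certainly raises $\alpha$. Take all permutations fixing $i$ and add one $\sigma$ with $\sigma(i)=j$. The only derangements among the quotients lie in $D_{i\to j}\cup D_{j\to i}$, so after the deletion we have an independent set of size $N+1$. Robustness says that nothing cheaper works.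

It is known that $\mathrm{Sym}(n)$ is EKR robust for $n=3,4$ but not for $n=5$. The problem, from Karen Gunderson, Karen Meagher, Joy Morris, Venkata Raghu Tej Pantangi, Mahsa N Shirazi, "A new measure of robustness of Erdős–Ko–Rado Theorems on permutation groups", arXiv:2502.14582 (2025), is: **is $\mathrm{Sym}(n)$ EKR robust for all sufficiently large $n$?**

## 2. Quotient sets and the main theorems

**Definition (quotient set).** For $F\subseteq\mathrm{Sym}(n)$ let $Q(F)=FF^{-1}\cap\mathrm{Der}(n)$. It is inverse-closed.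

*Example.* In $\mathrm{Sym}(3)$ let $F=\{1,(2\,3),(1\,2)\}$, which is $G_{1\to1}$ and one more element. The quotients are $1$, transpositions, $(1\,2)(2\,3)=(1\,2\,3)$ and its inverse. So $Q(F)=\{(1\,2\,3),(1\,3\,2)\}=D_{1\to2}\cup D_{2\to1}$.

The dictionary is this: $F$ is independent in $\mathrm{Cay}(\mathrm{Sym}(n),\mathrm{Der}(n)\setminus D)$ if and only if $Q(F)\subseteq D$. Hence $D$ raises $\alpha$ exactly when $D\supseteq Q(F)$ for some $F$ with $|F|=N+1$. We must show that $Q(F)$ has at least $L$ labels for every such $F$. More is true.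

**Theorem 1.** For every $\kappa>0$ there is $n_0(\kappa)$ such that for $n\ge n_0(\kappa)$ and every $F\subseteq\mathrm{Sym}(n)$ with $|F|\ge(n-1)!+1$, either $Q(F)\supseteq D_{k\to l}\cup D_{l\to k}$ for some $k\ne l$, or $\ell(Q(F))\ge(1+\frac1e-\kappa)L$.

**Corollary 2.** There is $n_0$ such that $\mathrm{Sym}(n)$ is EKR robust for all $n\ge n_0$.

*Proof from Theorem 1.* Deleting connection elements cannot decrease $\alpha$. Suppose $\alpha(\mathrm{Cay}(\mathrm{Sym}(n),\mathrm{Der}(n)\setminus D))>(n-1)!$. Take an independent $F$ with $|F|=(n-1)!+1$; then $Q(F)\subseteq D$. Apply Theorem 1 with $\kappa=0.1$. In the first alternative $\ell(D)\ge L$, and in the second $\ell(D)\ge(1+\frac1e-0.1)L\ge L$. So a $D$ with fewer than $L$ labels does not change $\alpha$. $\square$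

**Theorem 3.** (a) Let $\kappa>0$, $n\ge n_0(\kappa)$, and let $D\subseteq\mathrm{Der}(n)$ be inverse-closed with $\ell(D)<(1+\frac1e-\kappa)L$. Then $\alpha(\mathrm{Cay}(\mathrm{Sym}(n),\mathrm{Der}(n)\setminus D))>(n-1)!$ if and only if $D\supseteq D_{k\to l}\cup D_{l\to k}$ for some $k\ne l$. In particular, for large $n$, the sets $D$ with the least number of labels that increase $\alpha$ are exactly the sets $D_{k\to l}\cup D_{l\to k}$.

(b) The constant $1+\frac1e$ is best possible: for large $n$ there are inverse-closed $D\subseteq\mathrm{Der}(n)$ with $\ell(D)\le(1+\frac1e+o(1))L$ and $\alpha(\mathrm{Cay}(\mathrm{Sym}(n),\mathrm{Der}(n)\setminus D))>(n-1)!$ that contain no $D_{k\to l}\cup D_{l\to k}$.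

## 3. $\mathrm{Sym}(4)$ by hand, and where surviving cliques run out

The bound $\alpha\le(n-1)!$ came from a group $C$ of order $n$ whose nonidentity elements are derangements. If some such group avoids $D$, its cosets are still cliques after the deletion, and $\alpha$ is unchanged. This is the first thing to try, and it settles $n=4$.

Let $t_1,t_2,t_3$ be the labels of the double transpositions and $c_1,c_2,c_3$ the labels of the $4$-cycles, numbered so that the square of a $4$-cycle in $c_r$ is the double transposition in $t_r$. The cyclic group $C_r$ generated by a $4$-cycle in $c_r$ has exactly the labels $c_r,t_r$. Here $L=3$. If $D$ has at most two labels, then $D$ misses one of $C_1,C_2,C_3$ completely, because their label sets are pairwise disjoint. So $\alpha$ stays $6$, and $\mathrm{Sym}(4)$ is EKR robust.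

Now let $n$ be prime. The cyclic groups generated by $n$-cycles number $(n-1)!/(n-1)=(n-2)!$, they pairwise intersect trivially, and their label sets are pairwise disjoint. The argument therefore handles every $D$ with fewer than $(n-2)!$ labels. It stops exactly there: choosing one label from each of these groups gives a $D$ with $(n-2)!$ labels that meets all of them. We shall see that $L$ is about $(n-1)!/e$, so the argument falls short by a factor of order $n$. From now on we work with $F$ and $Q(F)$.

## 4. Counting derangements and labels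

All $o(1)$ are as $n\to\infty$.

**Step 1 (sizes).** *The purpose is to know $|D_{i\to j}|$.* By inclusion–exclusion $d_n=n!\sum_{r=0}^n(-1)^r/r!$. From $r=2$ on, the partial sums alternate around the limit with decreasing steps, so for $n\ge2$ the sum lies between $\frac12-\frac16=\frac13$ and $\frac12$. Thus $n!/3\le d_n\le n!/2$ and $d_n=(\frac1e+o(1))n!$. By conjugation all $D_{i\to j}$, $i\ne j$, have the same size. For fixed $i$ they partition $\mathrm{Der}(n)$ into $n-1$ parts, so
$$|D_{i\to j}|=\frac{d_n}{n-1}\in\Big[\frac N3,N\Big],\qquad |D_{i\to j}|=\Big(\frac1e+o(1)\Big)N. \tag{1}$$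

**Step 2 (signs).** *The purpose is to see that even and odd derangements are balanced inside $D_{i\to j}$.* With $J$ the all-ones matrix, the Leibniz formula gives $\sum_{x\in\mathrm{Der}(n)}\mathrm{sgn}(x)=\det(J-I)=(-1)^{n-1}(n-1)$, since $J-I$ has eigenvalue $n-1$ once and $-1$ with multiplicity $n-1$. Conjugation preserves signs, so each $D_{i\to j}$ has sign sum $(-1)^{n-1}$. Hence
$$\text{each sign class of } D_{i\to j}\text{ has size }\tfrac12\Big(\tfrac{d_n}{n-1}\pm1\Big)=\Big(\tfrac1{2e}+o(1)\Big)N. \tag{2}$$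

**Step 3 (a bijection).** *The purpose is to translate "disjoint from $b$" into "element of $D_{j\to l}$".* Let $b\in G_{i\to l}$ with $l\ne j$. Then
$$a\mapsto ba^{-1}\ \text{ is a bijection }\ \{a\in G_{i\to j}:a\text{ disjoint from }b\}\to D_{j\to l}. \tag{3}$$
Indeed $ba^{-1}(j)=b(i)=l$, and the inverse map is $x\mapsto x^{-1}b$, which sends $i$ to $x^{-1}(l)=j$. In particular $b$ is disjoint from exactly $d_n/(n-1)$ elements of $G_{i\to j}$.

**Step 4 (labels).** *The purpose is to add up pieces of $Q$ that lie in different sets $D_{k\to l}$.* Let $X_r\subseteq D_{k_r\to l_r}$ for $1\le r\le m$, where the unordered pairs $\{k_r,l_r\}$ are distinct. Then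
$$\ell\Big(\bigcup_r(X_r\cup X_r^{-1})\Big)\ge\sum_r|X_r|-m^2(n-2)! . \tag{4}$$
To prove this, note first that if $x$ and $x^{-1}$ both lie in $X_r$, then $x(k_r)=l_r$ and $x(l_r)=k_r$. At most $(n-2)!$ permutations do this, so $X_r$ meets at least $|X_r|-(n-2)!$ labels. Next, a label met by both $X_r$ and $X_s$, $r\ne s$, contains an $x\in D_{k_r\to l_r}$ that lies in $D_{k_s\to l_s}$ or in $D_{l_s\to k_s}$. As the unordered pairs differ, each alternative either is impossible or prescribes $x$ at two distinct points, so there are at most $2(n-2)!$ such labels. By Bonferroni, the number of labels is at least $\sum_r(|X_r|-(n-2)!)-\binom m2\cdot2(n-2)!=\sum_r|X_r|-m^2(n-2)!$.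

Every label of $D_{i\to j}\cup D_{j\to i}$ contains an element of $D_{i\to j}$. So the same argument gives $|D_{i\to j}|-(n-2)!\le L\le|D_{i\to j}|$, that is,
$$L\le N,\qquad L=\Big(\frac1e+o(1)\Big)N,\qquad N=(e+o(1))L. \tag{5}$$

## 5. Dimensions and the spectrum of the derangement graph

We recall textbook facts. The irreducible representations of $\mathrm{Sym}(n)$ are indexed by partitions $\lambda\vdash n$; they can be realized by real orthogonal matrices and are irreducible over $\mathbb C$. The dimension of the one indexed by $\lambda$ is $f^\lambda$, and passing to the conjugate partition $\lambda'$ multiplies by $\mathrm{sgn}$. Branching says that $f^\lambda$ is the sum of $f^{\lambda^-}$ over all $\lambda^-$ obtained by removing a removable box. We write $\rho$ for an irreducible representation (or its partition), $\chi_\rho$ for its character and $d_\rho$ for its dimension.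

With $\mathbb E$ the uniform average over $\mathrm{Sym}(n)$ and inner product $\mathbb E[uv]$, the space $\mathbb R^{\mathrm{Sym}(n)}$ is the orthogonal sum of the $\rho$-isotypic components, spanned by the matrix coefficients $\rho_{ab}$, of dimension $d_\rho^2$. The functions $\sqrt{d_\rho}\,\rho_{ab}$ form an orthonormal basis. With $\hat u(\rho)=\sum_gu(g)\rho(g)$, we have $\mathbb E[u\rho_{ab}]=\hat u(\rho)_{ab}/n!$, so the squared norm of the $\rho$-component of $u$ is $d_\rho\|\hat u(\rho)\|_{HS}^2/(n!)^2$. Summing over $\rho$ gives Plancherel, which in general, for a finite group $\Gamma$ and unitary $\rho$, reads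
$$\sum_{g\in\Gamma}|u(g)|^2=\frac1{|\Gamma|}\sum_\rho d_\rho\|\hat u(\rho)\|_{HS}^2 . \tag{6}$$

**Lemma 4.** If $n\ge9$ and $\lambda\vdash n$ is none of $(n),(1^n),(n-1,1),(2,1^{n-2})$, then $f^\lambda\ge n(n-3)/40\ge n^2/60$.

*Proof.* The excluded partitions are exactly those with $\lambda_1\ge n-1$ or $\lambda_1'\ge n-1$. Let $m(n)$ be the minimum of $f^\lambda$ over $\lambda\vdash n$ with $\lambda_1,\lambda_1'\le n-2$. We show $m(n)\ge n(n-3)/40$ for $n\ge7$ by induction. For $n=7,8$ the bound is at most $1$. Let $n\ge9$.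

If $\lambda$ or $\lambda'$ is $(n-2,2)$ or $(n-2,1,1)$, the hook formula gives $f^\lambda=n(n-3)/2$ or $(n-1)(n-2)/2$, which is enough. Otherwise $\lambda_1,\lambda'_1\le n-3$.

If $\lambda$ has at least two removable boxes, each $\lambda^-\vdash n-1$ has first row and column at most $n-3=(n-1)-2$, so branching gives $f^\lambda\ge2m(n-1)$.

If $\lambda$ has one removable box, it is a rectangle $(r^s)$, and $r,s\ge2$. Branching twice gives $f^\lambda=f^{(r^{s-2},(r-1)^2)}+f^{(r^{s-1},r-2)}$. These are partitions of $n-2$ with first row and column at most $\max(r,s)\le n/2\le n-4=(n-2)-2$, so $f^\lambda\ge2m(n-2)$.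

In the last two cases induction gives $f^\lambda\ge2(n-2)(n-5)/40$. This is at least $n(n-3)/40$, since $2(n-2)(n-5)-n(n-3)=n^2-11n+20\ge0$ for $n\ge9$. Finally $n-3\ge2n/3$ for $n\ge9$. $\square$

**Eigenvalues.** Let $(Tf)(g)=\sum_{s\in\mathrm{Der}(n)}f(sg)$ be the adjacency operator. On a matrix coefficient, $(T\rho_{ab})(g)=\big(\sum_s\rho(s)\,\rho(g)\big)_{ab}$. The set $\mathrm{Der}(n)$ is closed under conjugation, so $\sum_s\rho(s)$ commutes with all $\rho(g)$ and is a scalar $\eta_\rho$ by Schur's lemma. Taking traces, $T$ acts on the $\rho$-component as $\eta_\rho=\frac1{d_\rho}\sum_{s\in\mathrm{Der}(n)}\chi_\rho(s)$. We evaluate this.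

* $\eta_{(n)}=d_n$.
* $\chi_{(n-1,1)}$ is the number of fixed points minus $1$, which is $-1$ on derangements, so $\eta_{(n-1,1)}=-\frac{d_n}{n-1}$.
* By the sign sum of Section 4, $|\eta_{(1^n)}|=n-1$, and since $\chi_{(2,1^{n-2})}=\mathrm{sgn}\cdot\chi_{(n-1,1)}$, $|\eta_{(2,1^{n-2})}|=1$.
* For all other $\rho$, use $\sum_\rho d_\rho^2\eta_\rho^2=\mathrm{tr}\,T^2=n!\,d_n$ (a symmetric $0/1$ matrix with row sums $d_n$). So $d_\rho|\eta_\rho|\le n!$, and Lemma 4 gives $|\eta_\rho|\le n!/d_\rho\le60\,n!/n^2\le60(n-2)!$.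

Hence, for $n$ large,
$$\eta_{(n)}=d_n,\qquad\eta_{(n-1,1)}=-\frac{d_n}{n-1},\qquad|\eta_\rho|\le60(n-2)!\ \text{ for all other }\rho. \tag{7}$$

## 6. Pairs of $F$ versus distinct quotients

Let $|F|=N+1$, $f=1_F$, $\mu=\mathbb Ef=\frac1n+\frac1{n!}$, and $r(x)=\#\{(g,h)\in F^2:hg^{-1}=x\}$. On $\mathrm{Der}(n)$ the function $r$ is supported on $Q(F)$, and
$$\sum_{x\in\mathrm{Der}(n)}r(x)=\sum_gf(g)(Tf)(g)=n!\,\mathbb E[f\,Tf]. \tag{8}$$

The natural second attempt is spectral. By (7) the least eigenvalue is $-\frac{d_n}{n-1}$ for large $n$, so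
$$n!\,\mathbb E[f\,Tf]\ge n!\Big(d_n\mu^2-\tfrac{d_n}{n-1}(\mu-\mu^2)\Big)=n!\,\mu\,d_n\,\frac{n\mu-1}{n-1}=\frac{N+1}N\cdot\frac{d_n}{n-1}.$$
So $F$ has more than $|D_{i\to j}|$ ordered pairs with a derangement quotient. This has the right order, but it counts pairs of $F$, while we need *distinct* quotients, and one quotient can come from very many pairs. Let $A$ be the set of even elements of $G_{1\to1}$, $B$ the set of even elements of $G_{1\to2}$, and add one more permutation. Each even $x\in D_{1\to2}$ satisfies $xA=B$, so $r(x)\ge N/2$. Dividing the total by a multiplicity of order $N$ leaves a bounded number, which says nothing.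

The standard remedy is Cauchy–Schwarz, $|Q(F)|\ge\big(\sum_{\mathrm{Der}(n)}r\big)^2/\sum_xr(x)^2$. It fails precisely for the sets we expect to be extremal. If $F=G_{1\to1}\cup\{\sigma\}$, then $r(x)\ge N$ for each of the $N$ elements $x\in G_{1\to1}$, while $\sum_{\mathrm{Der}(n)}r=2d_n/(n-1)\le2N$; the bound is at most $4N^2/N^3$.

What spoils the second moment is a set $G_{i\to j}$ in which $F$ has positive density. So we split. If $F$ has small density in every $G_{i\to j}$, a fourth-moment inequality shows that the $(n-1,1)$-component of $f$ is small, and Cauchy–Schwarz then gives far more labels than needed (Section 11). If $F$ is dense in some $G_{i\to j}$, we fix that $i$ and cut $F$ into the classes $F_l=F\cap G_{i\to l}$. Two classes of positive density produce almost all of a sign class of $D_{l\to l'}$, because alternating groups have no small nontrivial representations. What remains is bookkeeping with a third class, using the surplus $|F|>N$ (Section 12). Sections 7 to 10 prepare the tools.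

## 7. The $(n-1,1)$-component and its fourth moment

Let $x_{kl}$ be the indicator of $G_{k\to l}$ and
$$U_1=\Big\{\sum c_{kl}x_{kl}:c\text{ has zero row and column sums}\Big\}.$$

**Step 1 (formulas for $U_1$).** *The purpose is to read off the projection of a function to the $(n-1,1)$-component from its sums over the sets $G_{k\to l}$.* For $g=\sum c_{ij}x_{ij}\in U_1$ with such $c$,
$$\mathbb E[g\,x_{kl}]=\frac{c_{kl}}n+\frac1{n(n-1)}\sum_{i\ne k,\,j\ne l}c_{ij}=\frac{c_{kl}}n+\frac{c_{kl}}{n(n-1)}=\frac{c_{kl}}{n-1},\qquad\mathbb Eg^2=\frac1{n-1}\sum c_{kl}^2, \tag{9}$$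
because the total, the $k$-th row sum and the $l$-th column sum vanish. The $x_{kl}$ are the matrix coefficients of the permutation representation, which is the sum of the trivial one and $(n-1,1)$; so they span the constants plus the $(n-1,1)$-component. A $g\in U_1$ has mean $\frac1n\sum c_{kl}=0$, so $U_1$ lies in the $(n-1,1)$-component. By (9) the map $c\mapsto g$ is injective, so $\dim U_1=(n-1)^2$, and $U_1$ *is* the $(n-1,1)$-component.

Let $\varphi$ be any function, $\varphi_1$ its projection to $U_1$, with coefficients $c_{kl}$. Since $x_{kl}$ is orthogonal to all other components, $\mathbb E[\varphi x_{kl}]=\frac1n\mathbb E\varphi+\frac{c_{kl}}{n-1}$. So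
$$c_{kl}=(n-1)\Big(\mathbb E[\varphi x_{kl}]-\frac{\mathbb E\varphi}n\Big),\qquad\text{and if }\mathbb E\varphi=0:\quad\mathbb E\varphi_1^2=(n-1)\sum_{k,l}(\mathbb E[\varphi x_{kl}])^2. \tag{10}$$

*Example.* For $\varphi=1_{G_{1\to1}}$ the formula gives $c_{11}=\frac{(n-1)^2}{n^2}$, $c_{1l}=c_{k1}=-\frac{n-1}{n^2}$ for $k,l\ne1$, and $c_{kl}=\frac1{n^2}$ otherwise. Then $\mathbb E\varphi_1^2=\frac{n-1}{n^4}\big((n-1)^2+2(n-1)+1\big)=\frac{n-1}{n^2}=\frac1n-\frac1{n^2}$, the whole variance of $\varphi$. Here one coefficient is close to $1$. The next lemma controls the case where all coefficients are small.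

**Lemma 5.** For $g=\sum c_{kl}x_{kl}\in U_1$ (zero row and column sums) and $V=\mathbb Eg^2$: $\ \mathbb Eg^4\le36\|c\|_\infty^2V+48V^2$.

*Proof.* We compare $g$ at a random permutation and at a small random change of it. Let $\sigma$ be uniform and $\sigma'=\sigma\circ(k\,l)$ with $\{k,l\}$ a uniform random pair. The pair $(\sigma,\sigma')$ is exchangeable. Put
$$\Delta=g(\sigma)-g(\sigma')=c_{k\sigma(k)}+c_{l\sigma(l)}-c_{k\sigma(l)}-c_{l\sigma(k)} .$$
Averaging over the pair, the first two terms give $\frac2n\sum_kc_{k\sigma(k)}=\frac2ng(\sigma)$. The last two give $\frac2{n(n-1)}\sum_{k\ne l}c_{k\sigma(l)}$ (ordered pairs), and this sum is $0-g(\sigma)$ because all entries of $c$ sum to $0$. So $\mathbb E[\Delta|\sigma]=\frac2ng+\frac2{n(n-1)}g=\frac2{n-1}g$.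

Let $q(\sigma)=\sum_kc_{k\sigma(k)}^2$ and $S=\sum c_{kl}^2=(n-1)V$. As the square of a sum of four terms is at most four times the sum of squares, $\mathbb E[\Delta^2|\sigma]\le4\big(\frac{2q}n+\frac{2S}{n(n-1)}\big)$.

Since $(x-y)(x^3-y^3)=(x-y)^2(x^2+xy+y^2)\le\frac32(x-y)^2(x^2+y^2)$, and $\Delta$ changes sign when $\sigma,\sigma'$ are exchanged,
$$\tfrac2{n-1}\mathbb Eg^4=\mathbb E[\Delta\,g(\sigma)^3]=\tfrac12\mathbb E[\Delta(g(\sigma)^3-g(\sigma')^3)]\le\tfrac34\mathbb E[\Delta^2(g(\sigma)^2+g(\sigma')^2)]=\tfrac32\mathbb E[\Delta^2g(\sigma)^2].$$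
Inserting the bound for $\mathbb E[\Delta^2|\sigma]$ and multiplying by $\frac{n-1}2$,
$$\mathbb Eg^4\le6\,\tfrac{n-1}n\,\mathbb E[g^2q]+6\,\tfrac SnV\le6\,\mathbb E[g^2q]+6V^2\le6(\mathbb Eg^4\,\mathbb Eq^2)^{1/2}+6V^2\le\tfrac12\mathbb Eg^4+18\,\mathbb Eq^2+6V^2 .$$
Hence $\mathbb Eg^4\le36\,\mathbb Eq^2+12V^2$. Finally
$$\mathbb Eq^2=\frac1n\sum c_{kl}^4+\frac1{n(n-1)}\sum_{k\ne k',\,l\ne l'}c_{kl}^2c_{k'l'}^2\le\frac{\|c\|_\infty^2S}n+\frac{S^2}{n(n-1)}\le\|c\|_\infty^2V+V^2,$$
which gives the claim. $\square$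

## 8. Most permutations are disjoint from many members of a dense part

Let $A\subseteq G_{i\to j}$ with $|A|=\alpha N>0$. Call $b\notin G_{i\to j}$ *good for* $A$ if $b$ is disjoint from at least $\frac\alpha2\cdot\frac{d_n}{n-1}$ elements of $A$; by (1) this number is at least $\frac{\alpha N}6$. For example, if $A=G_{i\to j}$, then every $b\notin G_{i\to j}$ is good, since by (3) it is disjoint from exactly $\frac{d_n}{n-1}$ elements.

**Lemma 6.** For all large $n$: if $A\subseteq G_{i\to j}$ and $|A|=\alpha N>0$, then all but at most $\frac{108N}{\alpha n}$ elements $b\notin G_{i\to j}$ are good for $A$.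

*Proof.* Let $h=1_A-\alpha1_{G_{i\to j}}$, which has mean $0$. For $b\notin G_{i\to j}$ the number of $a\in A$ disjoint from $b$ is $(T1_A)(b)$, and $(T1_{G_{i\to j}})(b)=\frac{d_n}{n-1}$ by (3). So $(T1_A)(b)=\alpha\frac{d_n}{n-1}+(Th)(b)$, and we must show that $Th$ is rarely large.

*The level-one part of $h$ is small.* Put $H_{kl}=\sum_{g(k)=l}h(g)=n!\,\mathbb E[hx_{kl}]$. It vanishes if $k=i$ or $l=j$: $h$ lives on $G_{i\to j}$ and has sum $0$ there. Let $h_1$ be the projection to $U_1$. By (10), $\sum_gh_1(g)^2=\frac{n-1}{n!}\sum H_{kl}^2$. Now view $h|_{G_{i\to j}}$ as a mean-zero function on the bijections $[n]\setminus\{i\}\to[n]\setminus\{j\}$, which we identify with $\mathrm{Sym}(n-1)$. Formula (10) for $n-1$, and the fact that a projection does not increase the norm, give $\frac{n-2}{(n-1)!}\sum H_{kl}^2\le\sum_gh(g)^2$. Combining,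
$$\sum_gh_1^2\le\frac{n-1}{n(n-2)}\sum_gh^2\le\frac2n\sum_gh^2 .$$

*Conclusion.* By (7), since $h$ has no trivial component, and by $\frac{d_n}{n-1}\le N$,
$$\sum_g(Th)^2\le\Big(\tfrac{d_n}{n-1}\Big)^2\tfrac2n\sum h^2+(60(n-2)!)^2\sum h^2\le\tfrac{3N^2}n\sum h^2\le\tfrac{3N^2}n\,\alpha N$$
for large $n$; here $(60(n-2)!)^2=3600N^2/(n-1)^2\le N^2/n$ and $\sum h^2=\alpha(1-\alpha)N\le\alpha N$. If $b$ is not good, then $|(Th)(b)|\ge\frac\alpha2\frac{d_n}{n-1}\ge\frac{\alpha N}6$. So there are at most $\frac{3\alpha N^3}n\cdot\frac{36}{\alpha^2N^2}=\frac{108N}{\alpha n}$ such $b$. $\square$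

## 9. Two dense parts produce almost a whole sign class

We use the theorem of Gowers (*Quasirandom groups*, Combin. Probab. Comput. 17 (2008), Thm 3.3). The short argument is included so that the tool can be rebuilt.

**Lemma 7 (Gowers).** Let $\Gamma$ be a finite group with no nontrivial irreducible representation of dimension less than $k$. If $X,A,B\subseteq\Gamma$ and $xa=b$ has no solution with $x\in X$, $a\in A$, $b\in B$, then $|X||A||B|\le|\Gamma|^3/k$.

*Proof.* We may assume $X,A\neq\emptyset$. Let $(u*v)(b)=\sum_xu(x)v(x^{-1}b)$, so that $\widehat{u*v}=\hat u\hat v$ and $(1_X*1_A)(b)$ counts solutions of $xa=b$. Put $v=1_A-|A|/|\Gamma|$, so $\hat v$ vanishes at the trivial representation. On $B$ we have $1_X*v=-|X||A|/|\Gamma|$. By (6), and $\|YZ\|_{HS}\le\|Y\|_{HS}\|Z\|_{HS}$,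
$$|B|\frac{|X|^2|A|^2}{|\Gamma|^2}\le\sum_b|(1_X*v)(b)|^2=\frac1{|\Gamma|}\sum_{\rho\ne1}d_\rho\|\hat1_X(\rho)\hat v(\rho)\|_{HS}^2\le\max_{\rho\ne1}\|\hat1_X(\rho)\|_{HS}^2\cdot\sum_g|v(g)|^2 .$$
Also by (6), $d_\rho\|\hat1_X(\rho)\|_{HS}^2\le|\Gamma||X|$, so the maximum is at most $|\Gamma||X|/k$, and $\sum|v|^2\le|A|$. Rearranging gives the claim. $\square$

**Lemma 8.** For all large $n$: let $j\ne l$, let $A\subseteq G_{i\to j}$ consist of permutations of sign $s$ and $B\subseteq G_{i\to l}$ of permutations of sign $t$, with $|A|,|B|\ge\nu N$, $\nu>0$. Then $BA^{-1}$ contains all but at most $\frac N{8(n-2)\nu^2}$ of the elements of $\{x:x(j)=l,\ \mathrm{sgn}\,x=st\}$.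

The sign condition cannot be dropped: if $A$ and $B$ are the sets of all even elements of $G_{i\to j}$ and $G_{i\to l}$, all quotients are even.

*Proof.* Let $X$ be the set of missed elements; if it is empty we are done. *We first move everything into an alternating group.* Fix $x_0\in G_{j\to l}$ of sign $st$ and $a_0\in A$, and write $x=x_0x'$, $a=a'a_0$, $b=x_0b'a_0$ for $x\in X$, $a\in A$, $b\in B$. Then $x'(j)=x_0^{-1}(l)=j$; $a'=aa_0^{-1}$ sends $j$ to $i$ and then to $j$; and $b'=x_0^{-1}ba_0^{-1}$ sends $j\mapsto i\mapsto l\mapsto j$. Their signs are $st\cdot st$, $s\cdot s$ and $st\cdot t\cdot s$, all $+1$. So $x',a',b'$ lie in the alternating group on $[n]\setminus\{j\}$, and $xa=b\iff x'a'=b'$. By the definition of $X$ there are no solutions.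

*Next we bound dimensions.* Let $m=n-1$. Every irreducible representation of $\mathrm{Alt}(m)$ is a constituent of the restriction of an irreducible representation of $\mathrm{Sym}(m)$. Such a restriction stays irreducible if $\lambda\ne\lambda'$ and splits into two halves of equal dimension if $\lambda=\lambda'$. The partitions $(m),(1^m)$ give the trivial representation. Those from $(m-1,1)$ and $(2,1^{m-2})$ stay irreducible, of dimension $m-1$. All others have dimension at least $m^2/120\ge m-1$ for large $m$, by Lemma 4. So Lemma 7 applies with $k=m-1=n-2$ and $|\Gamma|=N/2$: $\ |X|\,\nu^2N^2\le(N/2)^3/(n-2)$. $\square$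

## 10. Permutations disjoint from two given ones

**Lemma 9.** Let $\sigma,\sigma'$ be disjoint permutations with $\sigma(i)\ne j\ne\sigma'(i)$, and $W=\{g\in G_{i\to j}:g\text{ disjoint from }\sigma\text{ and }\sigma'\}$. Then $|W|=(e^{-2}+o(1))N$, uniformly.

*Proof.* Let $m=n-1$. View $W$ as the set of bijections $[n]\setminus\{i\}\to[n]\setminus\{j\}$ that avoid a board of forbidden cells, namely the cells $(k,\sigma(k))$ and $(k,\sigma'(k))$ with $k\ne i$ and second coordinate $\ne j$. There is nothing to avoid at $i$, because $\sigma(i),\sigma'(i)\ne j$. Of the $2(n-1)$ cells with $k\neq i$, all distinct since $\sigma,\sigma'$ are disjoint, exactly two have second coordinate $j$. So the board has $c=2(n-1)-2=2m-2$ cells, with at most two in every row and column.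

Let $R_r$ be the number of ways to choose $r$ cells of the board, no two in a row or column. A chosen cell excludes at most three cells: itself, one more in its row, one more in its column. So for fixed $r$ and large $m$,
$$\frac1{r!}c(c-3)\cdots(c-3(r-1))\le R_r\le\binom cr,\qquad\text{hence}\qquad R_r\frac{(m-r)!}{m!}\to\frac{2^r}{r!}$$
uniformly, since the bounds depend only on $m$ and $r$. There are $(m-r)!$ bijections through $r$ such cells, so by Bonferroni the partial sums of $\sum_r(-1)^rR_r(m-r)!$ bound $|W|$ alternately from above and below. Divide by $m!=N$, let $m\to\infty$ for a fixed truncation level, and then let that level tend to infinity: the limit is $\sum_r(-2)^r/r!=e^{-2}$. $\square$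

*Example.* Take $n=4$, $i=j=4$, $\sigma=(1\,2\,3\,4)$, $\sigma'=\sigma^2$. The board has the $c=4$ cells $(1,2),(2,3),(1,3),(3,1)$. Then $R_0,\dots,R_3=1,4,4,1$, and $|W|=6-4\cdot2+4\cdot1-1=1$. Directly: $g$ must send $1\mapsto1$, then $2\mapsto2$, so $W=\{1\}$.

## 11. Theorem 1 when $F$ is sparse in every $G_{k\to l}$

We begin the proof of Theorem 1. Passing to a subset only shrinks $Q(F)$, so assume $|F|=N+1$. Write $Q=Q(F)$, $f=1_F$, $\mu=|F|/n!=\frac1n+\frac1{n!}$, $a_{kl}=|F\cap G_{k\to l}|/N$, and fix $\varepsilon=10^{-4}$. Fix $\eta\in(0,\frac1{200}]$ with $\eta\le\kappa/(2e)$. All $o(1)$ are as $n\to\infty$ with $\varepsilon,\eta$ and constants depending on them fixed, uniformly in $F$. We always take $n$ large.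

In this section assume $a_{kl}\le\varepsilon$ for all $k,l$.

**Step 1 (the level-one parts are small).** *We bound the components of $f$ where the least eigenvalue and the small dimensions occur.* Let $g$ be the projection of $f$ to $U_1$ and $V=\mathbb Eg^2=\mathbb E[fg]$. Since $\mathbb E[fx_{kl}]=a_{kl}/n$, (10) gives the coefficients $c_{kl}=\frac{n-1}n(a_{kl}-\mu)$, so $\|c\|_\infty\le2\varepsilon$. By Hölder, $V=\mathbb E[fg]\le\mu^{3/4}(\mathbb Eg^4)^{1/4}$, and Lemma 5 gives
$$V^4\le\mu^3(144\varepsilon^2V+48V^2).$$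
According to which term in the bracket is larger, $V^3\le288\varepsilon^2\mu^3$ or $V^2\le96\mu^3$ (trivially so if $V=0$). Thus
$$V\le\theta\mu,\qquad\theta:=7\varepsilon^{2/3}+10\mu^{1/2}\le\tfrac1{34},$$
because $288^{1/3}<7$, $\sqrt{96}<10$, $7\varepsilon^{2/3}<0.016$, and $\mu\to0$.

Let $V^-$ be the same quantity for $f\cdot\mathrm{sgn}$. With $a_{kl}^-=\frac1N\sum_{g\in F\cap G_{k\to l}}\mathrm{sgn}(g)$ and $\mu^-=\mathbb E[f\,\mathrm{sgn}]$, the coefficients are $\frac{n-1}n(a^-_{kl}-\mu^-)$, and $|a^-_{kl}|\le a_{kl}\le\varepsilon$, $|\mu^-|\le\mu\le\varepsilon$. So they are bounded by $2\varepsilon$. Hölder gives the same inequality since $|f\,\mathrm{sgn}|=f$, and $V^-\le\theta\mu$. As the $(2,1^{n-2})$-component is $\mathrm{sgn}$ times the $(n-1,1)$-component, $V$ and $V^-$ are the squared norms of the $(n-1,1)$- and $(2,1^{n-2})$-components of $f$.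

**Step 2 (many pairs with a derangement quotient).** *We bound $\sum_{\mathrm{Der}(n)}r$ from below.* Let $w_\rho$ be the squared norm of the $\rho$-component of $f$; then $\sum_\rho w_\rho=\mathbb Ef^2=\mu$ and $w_{(n)}=\mu^2$. By (8) and (7),
$$\sum_{x\in\mathrm{Der}(n)}r(x)=n!\sum_\rho\eta_\rho w_\rho\ge n!\Big(d_n\mu^2-\tfrac{d_n}{n-1}\theta\mu-60(n-2)!\,\mu\Big).$$
Here $\frac1{n-1}\le\frac2n\le2\mu$, and $(n-2)!\le n\mu(n-2)!=\frac{n!}{n-1}\mu\le\frac{3d_n}{n-1}\mu$. So
$$\sum_{x\in\mathrm{Der}(n)}r(x)\ge n!\,d_n\mu^2\Big(1-2\theta-\frac{180}{n-1}\Big)\ge\tfrac12n!\,d_n\mu^2 .$$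

**Step 3 (bounded second moment).** *We bound $\sum r^2$ from above.* We have $\hat r(\rho)=\sum_{g,h\in F}\rho(hg^{-1})=\hat f(\rho)\hat f(\rho)^*$. With $w_\rho=d_\rho\|\hat f(\rho)\|_{HS}^2/(n!)^2$ and (6),
$$\sum_xr(x)^2=\frac1{n!}\sum_\rho d_\rho\|\hat f\hat f^*\|_{HS}^2\le\frac1{n!}\sum_\rho d_\rho\|\hat f\|_{HS}^4=(n!)^3\sum_\rho\frac{w_\rho^2}{d_\rho}.$$
The two one-dimensional representations have $w_\rho\le\mu^2$ and contribute at most $2\mu^4$. The two of dimension $n-1$ have $w_\rho\le\theta\mu$ and contribute at most $\frac{2\theta^2\mu^2}{n-1}\le4\theta^2\mu^3$. For the rest, $d_\rho\ge n^2/60$ by Lemma 4 and $\sum w_\rho^2\le\mu\sum w_\rho\le\mu^2$; they contribute at most $\frac{60\mu^2}{n^2}\le60\mu^4$. Altogether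
$$\sum_xr(x)^2\le(n!)^3(62\mu^4+4\theta^2\mu^3).$$

**Step 4 (Cauchy–Schwarz).** *We conclude this case.* As $r$ restricted to $\mathrm{Der}(n)$ is supported on $Q$, and $\frac1\mu\le n$, $d_n\ge n!/3$,
$$|Q|\ge\frac{(n!\,d_n\mu^2/2)^2}{(n!)^3(62\mu^4+4\theta^2\mu^3)}\ge\frac{d_n^2}{4\,n!\,(62+4\theta^2n)}\ge\frac{n!}{36(62+4\theta^2n)}\ge4N .$$
The last step holds because $144\theta^2n\le\frac{144}{1156}n\le\frac n8$ and $36\cdot62\le\frac n8$ for $n$ large, so the denominator is at most $n/4$. A label has at most two elements and $L\le N$, so $\ell(Q)\ge2N\ge(1+\frac1e)L$.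

## 12. Theorem 1 when $F$ is dense in some $G_{i\to j}$

Now suppose $a_{ij}>\varepsilon$, and fix these $i,j$ (possibly equal). Put $F_l=F\cap G_{i\to l}$, so $\sum_l|F_l|=N+1$. For $l\ne l'$ we have $F_{l'}F_l^{-1}\subseteq G_{l\to l'}$, hence $F_{l'}F_l^{-1}\cap\mathrm{Der}(n)\subseteq Q\cap D_{l\to l'}$. By (5), $N=(e+o(1))L$, so $\ell(Q)\ge N$ is always enough. Whenever we add pieces of $Q$ in boundedly many $D_{u\to v}$ by (4), the error $m^2(n-2)!$ is $o(N)$.

**Step 1 (two classes with more than $N$ elements).** *This is how the first alternative of Theorem 1 arises.*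
$$\text{If }l\ne l'\text{ and }|F_l|+|F_{l'}|>N,\text{ then }D_{l\to l'}\cup D_{l'\to l}\subseteq Q. \tag{11}$$
For $x\in G_{l\to l'}$ the sets $xF_l$ and $F_{l'}$ lie in $G_{i\to l'}$, which has $N$ elements, so they intersect. Hence $x\in F_{l'}F_l^{-1}$. So $D_{l\to l'}\subseteq Q$, and $Q=Q^{-1}$.

**Step 2 (mass outside few classes concentrates).** *We show that leftover mass $\eta N$ either gives enough labels or contains a class of positive density.* Let $M=\lceil12/\varepsilon\rceil$ and $\delta=\eta/(2M)$. Then: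
$$\begin{gathered}\text{if }j\in J,\ |J|\le2,\ \Big|F\setminus\bigcup_{l\in J}F_l\Big|\ge\eta N,\\ \text{then }\ell(Q)\ge N\ \text{ or }\ |F_l|\ge\delta N\text{ for some }l\notin J.\end{gathered}\tag{12}$$
Apply Lemma 6 with $A=F_j$, of density $a_{ij}>\varepsilon$. At least $\eta N-\frac{108N}{\varepsilon n}\ge\frac\eta2N$ elements of $F\setminus\bigcup_JF_l$ are good for $F_j$. Suppose good elements occur in $F_l$ for at least $M$ values $l\notin J$. For each of $M$ of these, a good $b\in F_l$ is disjoint from at least $\varepsilon N/6$ elements $a\in F_j$, and the distinct quotients $ba^{-1}$ lie in $Q\cap D_{j\to l}$. The pairs $\{j,l\}$ are distinct, so (4) gives $\ell(Q)\ge M\varepsilon N/6-M^2(n-2)!\ge2N-o(N)\ge N$. Otherwise fewer than $M$ classes contain all the good elements, and one of them has at least $\frac{\eta N}{2M}=\delta N$ elements.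

**Step 3 (almost everything in one class).** *Case $|F\setminus F_j|\le\eta N$.* Since $|F_j|\le N$, some $F_l$ with $l\ne j$ is nonempty. If only one is, then $|F_j|+|F_l|=N+1$ and (11) applies. Otherwise pick $\sigma\in F_l$ and $\sigma'\in F_{l'}$ for two indices $l\neq l'$, both $\ne j$. Each is disjoint from $\frac{d_n}{n-1}$ elements of $G_{i\to j}$, and $F_j$ misses at most $\eta N$ elements of $G_{i\to j}$. So $|Q\cap D_{j\to l}|$ and $|Q\cap D_{j\to l'}|$ are at least $(\frac1e-\eta-o(1))N$. By (4), $\ell(Q)\ge(\frac2e-2\eta-o(1))N=(2-2e\eta-o(1))L\ge(1+\frac1e)L$, as $2e\eta<0.03$.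

From here on $|F\setminus F_j|>\eta N$. By (12) with $J=\{j\}$ we may assume $|F_l|\ge\delta N$ for some $l\ne j$. Put
$$A=F_j,\qquad B=F_l,\qquad C=F\setminus(A\cup B).$$
Note $|A|\ge\varepsilon N\ge\delta N$. If $C=\emptyset$, then $|A|+|B|=N+1$ and (11) applies.

**Step 4 (three dense classes).** *Case $|C|\ge\eta N$.* By (12) with $J=\{j,l\}$ we may assume $|F_{l'}|\ge\delta N$ for some $l'\notin\{j,l\}$. For each of the three pairs $u\ne v$ from $\{j,l,l'\}$ apply Lemma 8 to the more frequent sign classes of $F_u$ and $F_v$, of sizes at least $\delta N/2$. All but $o(N)$ elements of one sign class of $G_{u\to v}$ lie in $F_vF_u^{-1}$, so by (2) $|Q\cap D_{u\to v}|\ge(\frac1{2e}-o(1))N$. By (4), $\ell(Q)\ge(\frac3{2e}-o(1))N=(\frac32-o(1))L\ge(1+\frac1e)L$.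

**Step 5 (two dense classes and a small remainder).** *Case $0<|C|<\eta N$. The remainder is too small for Lemma 8, so we use a single element of it.* Now $|A|+|B|\ge(1-\eta)N$. Let $A_\pm,B_\pm$ be the parts of sign $\pm$, and $\nu=\delta/2\le\eta$. Fix signs $s,t$ with $|A_s|,|B_t|\ge\nu N$. By Lemma 8, $BA^{-1}$ contains all but $o(N)$ of the elements of $G_{j\to l}$ of sign $st$. Fix $\sigma\in C$ and put $l'=\sigma(i)\notin\{j,l\}$.

($\alpha$) *Suppose $|A_{-s}|<\nu N$ and $|B_{-t}|<\nu N$.* Then $|A_s|+|B_t|\ge(1-\eta-2\nu)N\ge(1-3\eta)N$. Each of the two is at most $N/2$, hence each is at least $(\frac12-3\eta)N$. Among the $N/2$ elements of $G_{i\to j}$ of sign $s$, those disjoint from $\sigma$ correspond under (3) to one sign class of $D_{j\to l'}$, so by (2) there are $(\frac1{2e}+o(1))N$ of them. The set $A_s$ misses at most $3\eta N$. So $|Q\cap D_{j\to l'}|\ge(\frac1{2e}-3\eta-o(1))N$. In the same way, with $B_t\subseteq G_{i\to l}$, $|Q\cap D_{l\to l'}|\ge(\frac1{2e}-3\eta-o(1))N$. Also $|Q\cap D_{j\to l}|\ge(\frac1{2e}-o(1))N$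 by the application of Lemma 8 and (2). By (4), $\ell(Q)\ge(\frac3{2e}-6\eta-o(1))N=(\frac32-6e\eta-o(1))L$. Since $6e\eta\le6e/200<0.082$, this is at least $1.41L\ge(1+\frac1e)L$.

($\beta$) *Otherwise $|A_{-s}|\ge\nu N$ or $|B_{-t}|\ge\nu N$.* Lemma 8, applied to $(A_{-s},B_t)$ or to $(A_s,B_{-t})$, shows that the elements of $G_{j\to l}$ of sign $-st$ are also covered up to $o(N)$. So $|Q\cap D_{j\to l}|\ge(\frac1e-o(1))N$, nearly all of $D_{j\to l}$. If $D_{j\to l}\subseteq Q$, then $D_{l\to j}\subseteq Q$ as well and we have the first alternative of Theorem 1. Otherwise there is a missing element, and we exploit it.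

Take $x\in D_{j\to l}\setminus Q$. Then $x\notin BA^{-1}$, so $A$ and $x^{-1}B$ have no common element. Both are subsets of $G_{i\to j}$, and $|A|+|x^{-1}B|\ge(1-\eta)N$, so together they nearly fill $G_{i\to j}$. Let
$$W=\{g\in G_{i\to j}:g\text{ disjoint from }\sigma\text{ and from }x^{-1}\sigma\}.$$
Since $x$ is a derangement, $\sigma$ and $x^{-1}\sigma$ are disjoint permutations. Also $\sigma(i)=l'\ne j$, and $x^{-1}\sigma(i)=x^{-1}(l')\ne j$ because $x(j)=l\ne l'$. So Lemma 9 gives $|W|=(e^{-2}+o(1))N$.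

If $g\in W\cap A$, then $\sigma g^{-1}$ is a derangement sending $j\mapsto i\mapsto l'$, so $\sigma g^{-1}\in Q\cap D_{j\to l'}$. If $g\in W\cap x^{-1}B$, then $xg\in B$, and $xg$ is disjoint from $\sigma$ because $g$ is disjoint from $x^{-1}\sigma$; so $\sigma(xg)^{-1}\in Q\cap D_{l\to l'}$. Both maps are injective, and at most $\eta N$ elements of $W$ lie outside $A\cup x^{-1}B$. Therefore
$$|Q\cap D_{j\to l'}|+|Q\cap D_{l\to l'}|\ge(e^{-2}-\eta-o(1))N .$$
By (4) for the pairs $\{j,l\},\{j,l'\},\{l,l'\}$,
$$\ell(Q)\ge\Big(\frac1e+\frac1{e^2}-\eta-o(1)\Big)N=\Big(1+\frac1e-e\eta-o(1)\Big)L\ge\Big(1+\frac1e-\kappa\Big)L,$$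
since $e\eta\le\kappa/2$.

All cases are covered. This proves Theorem 1, and with it Corollary 2. $\blacksquare$

## 13. Extremal sets and the sharpness of $1+\frac1e$

**Proof of Theorem 3(a).** If $\alpha(\mathrm{Cay}(\mathrm{Sym}(n),\mathrm{Der}(n)\setminus D))>(n-1)!$, take an independent $F$ with $|F|=(n-1)!+1$. Then $Q(F)\subseteq D$ and $\ell(Q(F))\le\ell(D)<(1+\frac1e-\kappa)L$. So the first alternative of Theorem 1 holds, and $D\supseteq Q(F)\supseteq D_{k\to l}\cup D_{l\to k}$.

Conversely, let $D\supseteq D_{k\to l}\cup D_{l\to k}$ and $F=G_{k\to k}\cup\{\sigma\}$ with $\sigma(k)=l$. Quotients inside $G_{k\to k}$ fix $k$, and $\sigma g^{-1}$ maps $k\mapsto l$ for $g\in G_{k\to k}$. So $Q(F)\subseteq D_{k\to l}\cup D_{l\to k}\subseteq D$, and $F$ is independent of size $(n-1)!+1$.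

For the last sentence of (a), let $n$ be large and apply this with $\kappa=0.1$. The sets $D_{k\to l}\cup D_{l\to k}$ raise $\alpha$ and have $L$ labels. Any $D$ that raises $\alpha$ with $\ell(D)\le L$ contains some $D_{k\to l}\cup D_{l\to k}$, which already has $L$ labels, so $D$ equals it. $\blacksquare$

**Proof of Theorem 3(b).** *We build a set for which all estimates in Step 5($\beta$) are nearly equalities.* There, one missing element $x$ forced $A$ and $x^{-1}B$ to be nearly complementary, and each element of $W$ produced a new quotient with $\sigma$. Now we choose the complementary sets so that only $W$ does so. Let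
$$x=(1\,2\,3\cdots n),\qquad\sigma=(1\,3),\qquad B'=\{g\in G_{1\to1}:g\text{ meets }x^{-1}\sigma\text{ and is disjoint from }\sigma\},$$
$$A=G_{1\to1}\setminus B',\qquad B=xB'\subseteq G_{1\to2},\qquad F=A\cup B\cup\{\sigma\}.$$
The three parts send $1$ to $1,2,3$ respectively, so $|F|=(n-1)!+1$. Let $D=Q(F)$; then $F$ is independent in $\mathrm{Cay}(\mathrm{Sym}(n),\mathrm{Der}(n)\setminus D)$, and its independence number exceeds $(n-1)!$.

*Which quotients are derangements?* Quotients within $A$ fix $1$, and quotients within $B$ fix $2$. The set $Y=BA^{-1}\cap\mathrm{Der}(n)$ satisfies $Y\subseteq D_{1\to2}\setminus\{x\}$: if $xa=b$ with $a\in A$, $b\in B=xB'$, then $a\in B'$, a contradiction. If $b=xg\in B$ with $g\in B'$, then $g$ meets $x^{-1}\sigma$, so $b$ meets $\sigma$ and $\sigma b^{-1}\notin\mathrm{Der}(n)$. Finally let $Z=\sigma A^{-1}\cap\mathrm{Der}(n)\subseteq D_{1\to3}$. If $g\in A$ is disjoint from $\sigma$, then, as $g\notin B'$, it does not meet $x^{-1}\sigma$; that is, $g\in W=\{g\in G_{1\to1}:g\text{ disjoint from }\sigma\text{ and }x^{-1}\sigma\}$.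 Lemma 9 applies: $\sigma$ and $x^{-1}\sigma$ are disjoint because $x$ is a derangement, $\sigma(1)=3\ne1$, and $x^{-1}\sigma(1)=2\ne1$. So $|Z|\le|W|=(e^{-2}+o(1))N$.

*Counting labels.* Now $D=Y\cup Y^{-1}\cup Z\cup Z^{-1}$, and by (1) and (5)
$$\ell(D)\le|Y|+|Z|\le\Big(\frac1e+\frac1{e^2}+o(1)\Big)N=\Big(1+\frac1e+o(1)\Big)L .$$

*$D$ contains no $D_{k\to l}\cup D_{l\to k}$ for large $n$.* There are three kinds of pairs.

* $\{k,l\}=\{1,2\}$: $x\in D_{1\to2}$, but $x\notin D$. Indeed $x\notin Y$; $x\in Y^{-1}$ would need $x(2)=1$; $x\in Z$ would need $x(1)=3$; and $x\in Z^{-1}$ would need $x(3)=1$. All are false.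
* $\{k,l\}=\{1,3\}$: an element of $D\cap D_{1\to3}$ lies in $Z$, or in $Y^{-1}$ (so it sends $1\mapsto3$, $2\mapsto1$), or in $Z^{-1}$ (so it sends $1\mapsto3$, $3\mapsto1$); it cannot lie in $Y$. Hence $|D\cap D_{1\to3}|\le|Z|+2(n-2)!\le(e^{-2}+o(1))N<|D_{1\to3}|$.
* Otherwise: $D\subseteq D_{1\to2}\cup D_{2\to1}\cup D_{1\to3}\cup D_{3\to1}$, and each of these four sets meets $D_{k\to l}$ in at most $(n-2)!$ elements. So $|D\cap D_{k\to l}|\le4(n-2)!<N/3\le|D_{k\to l}|$.

This proves Theorem 3. $\blacksquare$
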